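\title{Separately continuous weak selections without continuous ones}

\begin{abstract}
A weak selection on a space chooses one point from each pair of points. It is
separately continuous if, for every point $x$, the set of points that win
against $x$ and the set of points that lose against $x$ are open. We answer a
question from a paper of Motooka, Shakhmatov and Yamauchi by constructing in ZFC,
for every uncountable cardinal $\kappa$, a zero-dimensional Hausdorff space of
cardinality and weight $\kappa$ that has a separately continuous weak selection but
admits no continuous one, not even on a nonempty open subspace. The space is a dense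
subspace of a Cantor cube whose coordinates are indexed by its own points. The
size is optimal: on a Hausdorff space with a countable network, the existence of
a separately continuous weak selection implies that of a continuous one.
\end{abstract}


\section{The question and the answer}

All spaces are Hausdorff. For a space $X$ let
$\mathcal F_2(X)=\{F\subset X:1\le |F|\le 2\}$ carry the Vietoris topology,
whose base consists of the sets
\[
\langle\mathcal V\rangle=\Bigl\{S\in\mathcal F_2(X): S\subset\bigcup\mathcal V
\text{ and } S\cap G\ne\emptyset\text{ for each }G\in\mathcal V\Bigr\},
\]
where $\mathcal V$ runs over the finite families of open subsets of $X$. A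
\emph{weak selection} on $X$ is a function $\sigma:\mathcal F_2(X)\to X$ with
$\sigma(F)\in F$ for all $F$; it is \emph{continuous} if it is continuous with
respect to the Vietoris topology.

For distinct $x,y$ we write $x\prec_\sigma y$, or just $x\prec y$, if
$\sigma(\{x,y\})=x$; we never have $x\prec x$. For distinct $x,y$ exactly one of
$x\prec y$ and $y\prec x$ holds, and every irreflexive relation with this property
comes from exactly one weak selection. Such a relation is called a
\emph{tournament}; it need not be transitive. Put
\[
L_x=\{z\in X:z\prec x\},\qquad R_x=\{z\in X:x\prec z\},
\qquad\text{so that}\qquad X=L_x\sqcup\{x\}\sqcup R_x .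
\]
The sets $L_x$ and $R_x$ ($x\in X$) generate a topology
$\tau_\sigma$ on $X$. If $\tau$ is the given topology of $X$, then $\sigma$ is
called \emph{separately continuous} if $\tau_\sigma\subset\tau$, that is, if all
sets $L_x$ and $R_x$ are open.

The name is explained by Lemma~\ref{lem:joint} below: $\sigma$ is continuous if
and only if the set $\{(x,y):x\prec y\}$ is open in $X^2$, while separate
continuity asks only that its horizontal and vertical sections $L_y$ and $R_x$
be open. So continuity implies separate continuity, and it is easy to see that
the converse fails (Example~\ref{ex:sequences}). But in that example the bad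
selection can be replaced by a good one. The following question from \cite{MSY} asks
whether such a replacement may be impossible:
\begin{quote}
\emph{Is there a space with a separately continuous weak selection that does not
admit a continuous one?}
\end{quote}

Simple cases suggest the answer ``no''. On a connected space a separately
continuous weak selection is itself continuous (Remark~\ref{rem:connected}). At
the other extreme, if countably many clopen sets $K_0,K_1,\dots$ separate the
points of $X$, we may forget $\sigma$ and compare $x\ne y$ lexicographically, at
the first $n$ for which $K_n$ contains exactly one of them. This comparison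
persists in a neighborhood of $(x,y)$ and so gives a continuous weak selection.
Theorem~\ref{thm:B} combines these two extremes. Nevertheless the answer is
``yes''. Recall that a space is \emph{zero-dimensional} if its clopen sets form
a base, and \emph{ccc} if every family of pairwise disjoint nonempty open sets
is countable; $w(X)$ is the least cardinality of a base of $X$.

\begin{theorem}\label{thm:A}
For every uncountable cardinal $\kappa$ there are a zero-dimensional Hausdorff
(hence Tychonoff) ccc space $X$ with $|X|=w(X)=\kappa$ and a weak selection
$\sigma$ on $X$ such that
\begin{enumerate}
\item[(1)] $\sigma$ is separately continuous; every set $L_x$ is even clopen;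
\item[(2)] no nonempty open subspace of $X$ (in particular, not $X$ itself)
admits a continuous weak selection.
\end{enumerate}
Moreover, $(X,\tau_\sigma)$ is also a Hausdorff space on which $\sigma$ is a
separately continuous weak selection and which admits no continuous one.
\end{theorem}

A \emph{network} of $X$ is a family $\mathcal N$ of (not necessarily open)
subsets such that every open set is a union of members of $\mathcal N$; the
\emph{network weight} of $X$ is the least cardinality of a network. It is at most
$w(X)$ and, since the singletons form a network, at most $|X|$.

\begin{theorem}\label{thm:B}
If a Hausdorff space $X$ has a countable network and a separately continuous weak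
selection, then it has a continuous weak selection. In fact there is a linear
order $<$ on $X$ such that whenever $x<y$, there are open sets $U\ni x$ and
$V\ni y$ with $u<v$ for all $u\in U$ and $v\in V$.
\end{theorem}

\begin{corollary}\label{cor:sharp}
A space of cardinality $\kappa$ with a separately continuous but no continuous
weak selection exists if and only if $\kappa>\omega$. The least cardinality, the
least weight and the least network weight of such a space are all equal to
$\omega_1$.
\end{corollary}

\begin{proof}
For $\kappa>\omega$ use Theorem~\ref{thm:A}. A space of cardinality at most
$\omega$, or of weight at most $\omega$, has a countable network, so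
Theorem~\ref{thm:B} applies to it. Hence a space as in the corollary has
uncountable cardinality, weight and network weight, and the space of
Theorem~\ref{thm:A} for $\kappa=\omega_1$ attains $\omega_1$ for all three.
\end{proof}

Everything is proved in ZFC. Both theorems revolve around comparing points
through countably many coordinates: a countable network makes such a comparison
possible, while in the space of Theorem~\ref{thm:A} a continuous selection would
have to rely on countably many coordinates, and these do not suffice.

\section{Joint and separate continuity}

\begin{lemma}\label{lem:joint}
A weak selection $\sigma$ on a Hausdorff space $Y$ is continuous if and only if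
$\{(x,y):x\prec y\}$ is open in $Y^2$, that is, whenever $x\prec y$ there are open
$U\ni x$ and $V\ni y$ with $u\prec v$ for all $u\in U$, $v\in V$. Consequently,
every continuous weak selection is separately continuous, and it stays continuous
when the topology of $Y$ is refined.
\end{lemma}

\begin{proof}
Let $\sigma$ be continuous and $x\prec y$. Take disjoint open $W_x\ni x$ and
$W_y\ni y$, and a basic set $\langle\mathcal V\rangle\ni\{x,y\}$ with
$\sigma(\langle\mathcal V\rangle)\subset W_x$. Put
\[
U=W_x\cap\bigcap\{G\in\mathcal V:x\in G\},\qquad
V=W_y\cap\bigcap\{G\in\mathcal V:y\in G\}.
\]
Let $u\in U$ and $v\in V$. Each of $x,y$ lies in some $G\in\mathcal V$, so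
$\{u,v\}\subset\bigcup\mathcal V$. Each $G\in\mathcal V$ contains $x$ or $y$, hence
$u$ or $v$. Thus $\{u,v\}\in\langle\mathcal V\rangle$ and
$\sigma(\{u,v\})\in W_x$. Since $v\in W_y$ is not in $W_x$, we get
$\sigma(\{u,v\})=u\ne v$, that is, $u\prec v$.

Conversely, let the condition hold. At a singleton $\{x\}$ every weak selection is
continuous: if $O\ni x$ is open, then
$\sigma(S)\in S\subset O$ for all $S\in\langle\{O\}\rangle$. At $\{x,y\}$
with $x\prec y$, let $O\ni x$ be open, take $U,V$ as in the condition, and put
$U'=U\cap O$. Then $U'\cap V=\emptyset$, since $t\prec t$ is impossible. So every
$S\in\langle\{U',V\}\rangle$ is of the form $\{u,v\}$ with $u\in U'$ and $v\in V$,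
and $\sigma(S)=u\in O$.

The consequences are immediate: sections of an open set are open, and an
open subset of $Y^2$ stays open when the topology of $Y$ is refined.
\end{proof}

\begin{example}\label{ex:sequences}
Let $X=\{a_1<a_2<\dots<a<b_1<b_2<\dots<b\}$ with the order topology. Thus
$a_n\to a$, $b_n\to b$, and all $a_n$ and $b_n$ are isolated. Let $\prec$ agree
with $<$ except that $b_n\prec a_n$ for every $n$. Each of these reversals adds an
isolated point to two of the open rays of $<$ and removes one from two others, and
each ray is changed at most once. Isolated points are clopen, so all $L_x$ and
$R_x$ are open, and the weak selection is separately continuous. It is not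
continuous: $a\prec b$ and $(a_n,b_n)\to(a,b)$, but $b_n\prec a_n$. Of course, $<$
itself gives a continuous weak selection on $X$.
\end{example}

\section{Dense subspaces of Cantor cubes}\label{sec:cubes}

We first isolate a reason for a space to have no continuous weak selection at all.
It concerns dense subspaces of Cantor cubes; the separately continuous selection
enters only in Section~\ref{sec:tournament}.

Let $I$ be a set. A \emph{condition} is a finite partial function from $I$ to
$\{0,1\}$. Two conditions are \emph{compatible} if they agree on the intersection
of their domains, that is, if their union is a condition. For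
$X\subset\{0,1\}^I$ and a condition $\varepsilon$ put
\[
[\varepsilon]=\{x\in X:\varepsilon\subset x\}.
\]
These sets form a base of clopen sets of the subspace $X$, and $X$ is dense in
$\{0,1\}^I$ if and only if all of them are nonempty. In this case
$[\varepsilon]\cap[\delta]$ equals $[\varepsilon\cup\delta]\ne\emptyset$ if
$\varepsilon,\delta$ are compatible, and it is empty otherwise. Hence
\begin{equation}\label{eq:meet}
[\alpha]\times[\beta]\text{ meets }[\varepsilon]\times[\delta]
\iff \alpha,\varepsilon\text{ are compatible and }\beta,\delta
\text{ are compatible.}
\end{equation}

\begin{lemma}\label{lem:cube}
Let $X$ be dense in $\{0,1\}^I$.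
\begin{enumerate}
\item[(i)] Every family of pairwise disjoint rectangles
$[\varepsilon]\times[\delta]$ is countable; in particular, $X$ is ccc.
\item[(ii)] If $I$ is uncountable, then $w(X)=|I|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Code $[\varepsilon]\times[\delta]$ by a finite partial function $f$ from
$I\times\{0,1\}$ to $\{0,1\}$: let $f(c,0)=\varepsilon(c)$ for
$c\in\operatorname{dom}\varepsilon$ and $f(c,1)=\delta(c)$ for
$c\in\operatorname{dom}\delta$. By \eqref{eq:meet}, disjoint rectangles have
incompatible codes, so it suffices to find two distinct compatible functions in any
uncountable set $\mathcal A$ of finite partial functions. A finite set is the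
domain of only finitely many functions to $\{0,1\}$, so uncountably many domains
occur in $\mathcal A$. By the $\Delta$-system lemma (see Kunen \cite{Kunen}), any
uncountable family of finite sets has an uncountable subfamily in which any two
distinct members have the same intersection $r$. Choose one function of
$\mathcal A$ for each domain in such a subfamily. There are only finitely many
functions from $r$ to $\{0,1\}$, so two of the chosen functions agree on $r$, the
intersection of their domains. They are compatible.

Given pairwise disjoint nonempty open sets in $X$, choose a nonempty
$[\varepsilon]$ in each of them; the rectangles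
$[\varepsilon]\times X=[\varepsilon]\times[\emptyset]$ are
pairwise disjoint. So $X$ is ccc.

(ii) There are $|I|$ conditions, so $w(X)\le|I|$. Suppose that $\mathcal B$ is a
base with $|\mathcal B|<|I|$. For every nonempty $B\in\mathcal B$ choose a
condition $\varepsilon_B$ with $[\varepsilon_B]\subset B$. Since $I$ is
uncountable, the union of the domains of all $\varepsilon_B$ has cardinality less
than $|I|$, so some $s\in I$ is in none of them. The nonempty open set
$\{x\in X:x(s)=1\}$ contains a nonempty $B\in\mathcal B$, hence $[\varepsilon_B]$.
But $\varepsilon_B\cup\{(s,0)\}$ is a condition, so some point
$x\in[\varepsilon_B]$ has $x(s)=0$, a contradiction.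
\end{proof}

Let now $X\subset\{0,1\}^I$, let $W\subset X$ be open, and let $\prec'$ be the
tournament of a continuous weak selection on $W$. Put
\[
U=\{(x,y)\in W^2:x\prec' y\},\qquad V=\{(x,y)\in W^2:y\prec' x\}.
\]
By Lemma~\ref{lem:joint} these sets are open in $W^2$, hence in $X^2$. They are
disjoint, their union is $W^2$ minus the diagonal, and the flip $(x,y)\mapsto(y,x)$
interchanges them. We say that a rectangle $[\varepsilon]\times[\delta]$ is
\emph{decided} if it is contained in $U$ or contained in $V$.

\subsection*{The smallest case}
Let $W=X$ be dense in $\{0,1\}^I$ and $H_s=\{x\in X:x(s)=1\}$. Suppose that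
$H_s\times(X\setminus H_s)\subset U$, so that the selection prefers $x$ to $y$
whenever $x(s)=1$ and $y(s)=0$. By the flip, $(X\setminus H_s)\times H_s\subset V$.
Now take any $c\ne s$. By density there are points $x,y,x',y'\in X$ with
\[
\begin{array}{llcll}
x(c)=1,& x(s)=1, &\qquad& x'(c)=1,& x'(s)=0,\\
y(c)=0,& y(s)=0, &\qquad& y'(c)=0,& y'(s)=1.
\end{array}
\]
Both $(x,y)$ and $(x',y')$ are in $H_c\times(X\setminus H_c)$, but
$(x,y)\in U$ and $(x',y')\in V$. So $H_c\times(X\setminus H_c)$ is not decided: a
decision made at the coordinate $s$ excludes an independent decision at the
coordinate $c$. The lexicographic order on $\{0,1\}^\omega$ respects this: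
the coordinate $1$ is consulted only for points that agree at the coordinate $0$.
The same computation gives the following in general.

\begin{lemma}\label{lem:flip}
Let $X$ be dense in $\{0,1\}^I$ and let $U,V$ be as above. If
$[\alpha]\times[\beta]\subset U$ and each of $\alpha,\beta$ is compatible
with each of $\varepsilon,\delta$, then $[\varepsilon]\times[\delta]$ is not
decided.
\end{lemma}

\begin{proof}
By \eqref{eq:meet}, $[\varepsilon]\times[\delta]$ meets both
$[\alpha]\times[\beta]\subset U$ and its flip $[\beta]\times[\alpha]\subset V$,
and $U\cap V=\emptyset$.
\end{proof}

How can this be turned into a contradiction? By Lemma~\ref{lem:cube}(i), countably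
many decided rectangles suffice to fill $W^2$ densely, and these involve only a
countable set $C$ of coordinates. Let $x,y$ be distinct points that agree on $C$, and
let $[\alpha]\times[\beta]$ be a decided rectangle containing $(x,y)$. The
restrictions of $\alpha$ and $\beta$ to $C$ are parts of one function on $C$, so the
coordinates in $C$ cannot tell $\alpha$ from $\beta$. This will produce one of the
countably many rectangles to which Lemma~\ref{lem:flip} applies.

\begin{proposition}\label{prop:criterion}
Let $X\subset\{0,1\}^I$ be such that for every condition $\varepsilon$ and every
countable $C\subset I$ there are distinct points $x,y\in[\varepsilon]$ with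
$x{\restriction}C=y{\restriction}C$. Then no nonempty open subspace of $X$ admits
a continuous weak selection.
\end{proposition}

\begin{proof}
By the hypothesis with $C=\emptyset$, every $[\varepsilon]$ has at least two
points. In particular, $X$ is dense in $\{0,1\}^I$, and every rectangle
$[\varepsilon]\times[\delta]$ contains a pair $(x,y)$ with $x\ne y$.

Suppose that a nonempty open $W\subset X$ has a continuous weak selection, and let
$U,V$ be as above. By Zorn's lemma there is a maximal family $\mathcal R$ of
pairwise disjoint decided rectangles, and by Lemma~\ref{lem:cube}(i) it is
countable. Its union is dense in $W^2$. Indeed, any nonempty open $O\subset W^2$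
contains a pair of distinct points. This pair lies in one of the open sets $U$ and
$V$, so $O$ contains a decided rectangle, and by maximality this rectangle meets a
member of $\mathcal R$.

Fix a condition $\varepsilon_0$ with $[\varepsilon_0]\subset W$, and let $C$ be the
union of $\operatorname{dom}\varepsilon_0$ and of all $\operatorname{dom}\varepsilon$
and $\operatorname{dom}\delta$ with $[\varepsilon]\times[\delta]\in\mathcal R$
(one representation being fixed for each member). The set $C$ is countable. By
hypothesis there are distinct $x,y\in[\varepsilon_0]$ with
$x{\restriction}C=y{\restriction}C=:\varphi$. Interchanging $x$ and $y$ if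
necessary, we may assume $(x,y)\in U$. As $U$ is open, there are conditions
$\alpha\subset x$ and $\beta\subset y$ with $[\alpha]\times[\beta]\subset U$. The
functions $\alpha{\restriction}C$, $\beta{\restriction}C$ and $\varepsilon_0$ are
all contained in $\varphi$; this is where the agreement of $x$ and $y$ on $C$ is
used. Therefore
\[
\gamma=\alpha{\restriction}C\,\cup\,\beta{\restriction}C\,\cup\,\varepsilon_0
\]
is a condition, and $[\gamma]\times[\gamma]$ is a nonempty open subset of $W^2$. So
it meets some $[\varepsilon]\times[\delta]\in\mathcal R$, where $\varepsilon,\delta$
are taken from the fixed representation, and by \eqref{eq:meet}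
$\gamma$ is compatible with both $\varepsilon$ and $\delta$. Since
$\operatorname{dom}\varepsilon\subset C$ and $\alpha{\restriction}C\subset\gamma$,
the functions $\alpha$ and $\varepsilon$ agree with $\gamma$, hence with each other,
on $\operatorname{dom}\alpha\cap\operatorname{dom}\varepsilon$. In the same way, as
$\operatorname{dom}\delta\subset C$ and $\beta{\restriction}C\subset\gamma$, each of
$\alpha,\beta$ is compatible with each of $\varepsilon,\delta$. By
Lemma~\ref{lem:flip}, $[\varepsilon]\times[\delta]$ is not decided, which
contradicts $[\varepsilon]\times[\delta]\in\mathcal R$.
\end{proof}

\begin{remark}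
For dense $X$ the hypothesis is also necessary. If it fails, then for some
$\varepsilon$ and some countable $C=\{c_0,c_1,\dots\}$ distinct points of
$[\varepsilon]$ always differ at some coordinate in $C$. Comparing two points of
$[\varepsilon]$ at the first $c_n$ where they differ depends on finitely many
coordinates, so by Lemma~\ref{lem:joint} it is a continuous weak selection on the
nonempty open subspace $[\varepsilon]$.
\end{remark}

\section{A space coordinatized by its own tournament}\label{sec:tournament}

We now need a space as in Proposition~\ref{prop:criterion} which carries a
separately continuous weak selection. The idea is to let the points of $X$ serve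
also as coordinates. Given a tournament $\prec$ on a set $X$, let
\[
e:X\to\{0,1\}^X,\qquad e(x)(y)=1\iff x\prec y .
\]
The map $e$ is injective: if $x\prec y$, then $e(x)(y)=1$ and $e(y)(y)=0$. We
identify $X$ with the subspace $e(X)$ of $\{0,1\}^X$; conditions are now finite
partial functions from $X$ to $\{0,1\}$. Then
\begin{equation}\label{eq:cond}
[\varepsilon]=\{x\in X: \text{for all }y\in\operatorname{dom}\varepsilon,\
x\in L_y\iff \varepsilon(y)=1\},
\end{equation}
and the sets $L_y$ and $X\setminus L_y$ form a subbase of the topology $\tau$ of
$X$. Whatever the tournament is, $\tau$ is Hausdorff and zero-dimensional, and the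
weak selection $\sigma$ of $\prec$ is separately continuous: $L_y$ is clopen, and
$R_y=(X\setminus L_y)\setminus\{y\}$ is open because points are closed.

It remains to choose the tournament so that the hypothesis of
Proposition~\ref{prop:criterion} holds. Antisymmetry is an obstacle: the values
$e(x)(y)$ and $e(y)(x)$ determine each other for $x\ne y$, so we cannot
prescribe the rows $e(x)$ independently. But if the points are introduced one
after another, the values of the row of a new point at the \emph{old} points can be
prescribed freely. We introduce pairs of twins with the same prescribed values, and
use $\omega_1$ steps so that every countable set of coordinates is old at some step.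

\begin{lemma}\label{lem:tournament}
For every uncountable cardinal $\kappa$ there is a tournament $\prec$ on a set $X$
of cardinality $\kappa$ such that, for every condition $\varepsilon$ and every
countable $C\subset X$, there are distinct $x,y\in[\varepsilon]$ with
$x\prec c\iff y\prec c$ for all $c\in C$.
\end{lemma}

\begin{proof}
By recursion on $\alpha\le\omega_1$ we define increasing sets $X_\alpha$ with
tournaments extending each other. Let $X_0$ be any linearly ordered set of
cardinality $\kappa$, and take unions at limit steps. Given $X_\alpha$, let
\[
X_{\alpha+1}=X_\alpha\cup\{p_{\alpha,A,i}:A\subset X_\alpha\text{ finite},\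
i\in\{0,1\}\},
\]
where all the points $p_{\alpha,A,i}$ are new and distinct. For $z\in X_\alpha$ put
\[
p_{\alpha,A,i}\prec z\ \text{ if } z\in A,\qquad
z\prec p_{\alpha,A,i}\ \text{ if } z\notin A,
\]
and order the new points among themselves by any linear order. Let
$X=X_{\omega_1}=\bigcup_{\alpha<\omega_1}X_\alpha$. Each successor step adds $\kappa$
points and $\omega_1\le\kappa$, so $|X|=\kappa$.

Let $\varepsilon$ and $C$ be given. The set $C\cup\operatorname{dom}\varepsilon$ is
countable, so it is contained in $X_\alpha$ for some $\alpha<\omega_1$. Put
$A=\varepsilon^{-1}(1)$, $x=p_{\alpha,A,0}$ and $y=p_{\alpha,A,1}$. For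
$z\in X_\alpha$ we have $x\prec z\iff z\in A\iff y\prec z$. For
$z\in\operatorname{dom}\varepsilon$ this says $x,y\in[\varepsilon]$ by
\eqref{eq:cond}, and for $z\in C$ it is the second requirement.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $X$ and $\prec$ be as in Lemma~\ref{lem:tournament}, with the topology $\tau$
and the weak selection $\sigma$ defined above. We have seen that $X$ is Hausdorff
and zero-dimensional and that (1) holds. The last requirement of
Lemma~\ref{lem:tournament} is $e(x){\restriction}C=e(y){\restriction}C$, so
$e(X)\subset\{0,1\}^X$ satisfies the hypothesis of
Proposition~\ref{prop:criterion}, which gives (2). In particular, $e(X)$ is dense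
in $\{0,1\}^X$, so Lemma~\ref{lem:cube} shows that $X$ is ccc and that
$w(X)=|X|=\kappa$.

Consider finally the topology $\tau_\sigma$. It is Hausdorff: let $x\prec y$. If
there is $z$ with $x\prec z\prec y$, then $L_z$ and $R_z$ are disjoint
neighborhoods of $x$ and $y$. If there is no such $z$, then $L_y\ni x$ and
$R_x\ni y$ are disjoint. Trivially, $\sigma$ is separately continuous on
$(X,\tau_\sigma)$. Since $\tau_\sigma\subset\tau$, a continuous weak selection on
$(X,\tau_\sigma)$ would be continuous on $(X,\tau)$ by Lemma~\ref{lem:joint},
contradicting (2).
\end{proof}

\section{Countable networks}\label{sec:network}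

In this section we prove Theorem~\ref{thm:B}. Recall that the
\emph{quasi-component} of a point is the intersection of all clopen sets containing
it. The quasi-components form a partition of the space, every clopen set contains or
misses each of them, and for points $q,w$ in different quasi-components there is
a clopen set containing $q$ but not $w$. In a connected space there is only one.

The plan is as follows. Different quasi-components can be told apart by clopen sets,
as in the lexicographic comparison of the introduction. Inside a quasi-component we
use the given relation $\prec$, which turns out to be a linear order there. The two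
comparisons have to be fitted together, because a point of a quasi-component $Q$ may
be a limit of points outside $Q$.

\subsection*{The relation $\prec$ and the quasi-components}
Throughout this section let $\prec$ be the tournament of a separately continuous
weak selection on a Hausdorff space $X$. As $L_x$ and $R_x$ are open, their
complements $R_x\cup\{x\}$ and $L_x\cup\{x\}$ are closed.

\begin{lemma}\label{lem:quasi}
\begin{enumerate}
\item[(a)] If $K$ is clopen and $w\notin K$, then $K\cap L_w$ and $K\cap R_w$ are
clopen. If $Q$ is a quasi-component and $w\notin Q$, then $Q\subset L_w$ or
$Q\subset R_w$.
\item[(b)] The relation $\prec$ is a linear order on each quasi-component.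
\item[(c)] If $a\prec b$ lie in the same quasi-component $Q$, then
$\emptyset\ne R_a\cap L_b\subset Q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sets $K\cap L_w$ and $K\cap R_w$ are open and disjoint, and their union is
the clopen set $K$, so both are clopen. If $Q\not\ni w$ is a quasi-component, take a
clopen $K\supset Q$ with $w\notin K$. The clopen set $K\cap L_w$ contains or misses
$Q$, so $Q\subset L_w$ or $Q\subset K\cap R_w$.

(b) A tournament is a linear order if it has no $3$-cycles. Let
$x\prec y\prec z\prec x$. Then
\[
\operatorname{cl}(L_x\cap R_y)\subset(L_x\cup\{x\})\cap(R_y\cup\{y\})
=L_x\cap R_y,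
\]
because $x\prec y$ gives $x\notin R_y\cup\{y\}$ and $y\notin L_x\cup\{x\}$. So
$L_x\cap R_y$ is clopen. It contains $z$ but not $x$, so $x$ and $z$ lie in different
quasi-components.

(c) Suppose that $R_a\cap L_b=\emptyset$. Then $R_a$ is a neighborhood of $b$ missing
$L_b$, and $\operatorname{cl}L_b\subset L_b\cup\{b\}$, so $L_b$ is clopen. It contains
$a$ but not $b$, which is impossible in one quasi-component. If there were
$w\in R_a\cap L_b\setminus Q$, then $a\in L_w$ and $b\in R_w$, contradicting (a).
\end{proof}

\begin{remark}\label{rem:connected}
If $X$ is connected, the given selection is continuous. Indeed, $X$ is its only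
quasi-component. For $a\prec b$ pick $z\in R_a\cap L_b$ by (c). Then $a\in L_z$ and
$b\in R_z$. For $u\in L_z$ and $v\in R_z$ we have $u\prec z\prec v$, hence
$u\prec v$ by (b), and Lemma~\ref{lem:joint} applies.
\end{remark}

\subsection*{Lexicographic comparison}
Let $\Lambda$ be a linearly ordered set. Call a map $h:X\to\Lambda$
\emph{admissible} if
\begin{enumerate}
\item[(A1)] whenever $x\ne y$ and $h(x)=h(y)$, the map $h$ is constant on some open
set containing $x$ and $y$;
\item[(A2)] whenever $h(x)<h(y)$, there are open $U\ni x$ and $V\ni y$ with
$h(u)<h(v)$ for all $u\in U$, $v\in V$.
\end{enumerate}
For example, the characteristic function $h_K:X\to\{0<1\}$ of a clopen set $K$ is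
admissible, since it is constant on the open sets $K$ and $X\setminus K$.

\begin{lemma}\label{lem:lex}
If $h_0,h_1,\dots$ are countably many admissible maps (into possibly different
linearly ordered sets) that separate the points of $X$, then there is a linear order
$<$ on $X$ with the property stated in Theorem~\ref{thm:B}.
\end{lemma}

\begin{proof}
For $x\ne y$ let $i$ be least with $h_i(x)\ne h_i(y)$, and set $x<y$ if and only if
$h_i(x)<h_i(y)$. This is the order induced by the injective map
$x\mapsto(h_i(x))_{i\in\omega}$ into the lexicographically ordered product of the
ranges, so it is linear. Let $x<y$, and let $i$ be as above. Take $U,V$ from (A2) for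
$h_i$. For each $j<i$, (A1) gives an open set $O_j\ni x,y$ on which $h_j$ is
constant. Replace $U$ and $V$ by their intersections with all $O_j$, $j<i$. For
$u\in U$ and $v\in V$ we then have $h_j(u)=h_j(v)$ for $j<i$ and
$h_i(u)<h_i(v)$, so $u<v$.
\end{proof}

\subsection*{Spreading $X$ around one quasi-component}
For each quasi-component $Q$ with more than one point we need an admissible map that
is injective on $Q$. By Lemma~\ref{lem:quasi}(a), each point outside a
quasi-component $Q$ lies on one side of all of $Q$: the space is the disjoint union
of $P$, $Q$ and $S$, where
\[
P=\{w\notin Q:w\prec q\text{ for all }q\in Q\},\qquad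
S=\{w\notin Q:q\prec w\text{ for all }q\in Q\}.
\]
Hence for every $z\in Q$
\begin{equation}\label{eq:PS}
L_z=P\cup(Q\cap L_z),\qquad R_z=S\cup(Q\cap R_z).
\end{equation}
One is tempted to let $h$ be the identity on $Q$ and to collapse $P$ to one point
below $Q$ and $S$ to one point above. This may violate (A2): for
$X=\{-1/n:n\ge1\}\cup[0,1]$ with the usual order and $Q=[0,1]$, we would get
$h(-1)<h(0)$, although every neighborhood of $0$ contains points $v$ with
$h(v)=h(-1)$. The remedy is to cut $P$ and $S$ into clopen layers that approach $Q$.

\begin{lemma}\label{lem:layers}
Let $Q$ be a quasi-component and suppose that $Q=\bigcap_{n\ge0}K_n$ for some clopen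
sets $X=K_{-1}\supset K_0\supset K_1\supset\cdots$. Then there is an admissible map
$h_Q$ on $X$ that is injective on $Q$.
\end{lemma}

\begin{proof}
For $n\ge0$ put $P_n=P\cap(K_{n-1}\setminus K_n)$ and
$S_n=S\cap(K_{n-1}\setminus K_n)$. Fix any $z\in Q$. The clopen set
$K_{n-1}\setminus K_n$ misses $Q$, so by \eqref{eq:PS} its intersections with $L_z$
and $R_z$ are $P_n$ and $S_n$. Since $z\notin K_{n-1}\setminus K_n$, these are clopen
by Lemma~\ref{lem:quasi}(a). The sets $K_{n-1}\setminus K_n$ partition
$X\setminus Q$, so $P=\bigsqcup_nP_n$ and $S=\bigsqcup_nS_n$.

Let
\[
\Lambda_Q=\{p_0<p_1<\cdots\}+(Q,\prec)+\{\cdots<s_1<s_0\},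
\]
with the three parts following each other in this order; it is linearly ordered by
Lemma~\ref{lem:quasi}(b). Let $h=h_Q:X\to\Lambda_Q$ be equal to $p_n$ on $P_n$, to the
identity on $Q$, and to $s_n$ on $S_n$.

(A1) If $x\ne y$ and $h(x)=h(y)$, this value is some $p_n$ or $s_n$, and $h$ is
constant on the open set $P_n$ or $S_n$ containing both points.

(A2) Let $h(x)<h(y)$. If $h(x)=p_n$, take $U=P_n$ and
$V=X\setminus(P_0\cup\dots\cup P_n)$. This $V$ is open, contains $y$, and all values of
$h$ on it are greater than $p_n$. If $h(y)=s_n$, take $V=S_n$ and
$U=X\setminus(S_0\cup\dots\cup S_n)$; here $U$ is open, contains $x$, and all values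
of $h$ on it are less than $s_n$. In the remaining case
$h(x)$ is not among the $p_n$ and $h(y)$ is not among the $s_n$, so $h(x)<h(y)$
forces $x,y\in Q$ and $x\prec y$. By Lemma~\ref{lem:quasi}(c) there is
$z\in R_x\cap L_y\subset Q$. Put $U=L_z\ni x$ and $V=R_z\ni y$. By \eqref{eq:PS}, the
values of $h$ on $U$ are some $p_n$ or points of $Q\cap L_z$, and those on $V$ are some
$s_n$ or points of $Q\cap R_z$. So $h(u)<z<h(v)$ for $u\in U$ and $v\in V$.
\end{proof}

\subsection*{Countably many maps suffice}
Only here is the countable network used. A space with a countable network
$\mathcal N$ is separable: choose a point in each nonempty member of $\mathcal N$. It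
is also Lindel\"of: given an open cover, choose, for each member of $\mathcal N$
contained in some element of the cover, one such element; the chosen elements still
cover. Moreover, the square has the countable network
$\{N\times N':N,N'\in\mathcal N\}$, and traces of network members form a network of a
subspace.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $E$ be the set of all pairs of points lying in different quasi-components. It is
covered by the sets $K\times(X\setminus K)$ with $K$ clopen, which are open and
contained in $E$. As a subspace of $X^2$, $E$ has a countable network and is
Lindel\"of, so countably many sets $K$ suffice. Let $\mathcal K$ consist of $X$ and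
of these sets $K$. It is a countable family of clopen sets, and whenever $q,w$ are in
different quasi-components, some $K\in\mathcal K$ contains $q$ but not $w$. Hence
every quasi-component $Q$ is the intersection of the members of $\mathcal K$ that
contain it. Enumerate these members, with repetitions if necessary, and let $K_n$ be
the intersection of the first $n+1$ of them. Then
$X=K_{-1}\supset K_0\supset K_1\supset\cdots$ are clopen sets with intersection $Q$.
So Lemma~\ref{lem:layers} applies to every quasi-component $Q$.

Call a quasi-component \emph{nondegenerate} if it has more than one point. By
Lemma~\ref{lem:quasi}(c), each of these contains a nonempty open set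
$R_a\cap L_b$. Quasi-components are disjoint and $X$ is separable, so there are only
countably many nondegenerate ones.

The maps $h_K$ ($K\in\mathcal K$) and $h_Q$ ($Q$ nondegenerate) are therefore
countably many admissible maps. They separate points: if $x\ne y$ lie in different
quasi-components, some $h_K$ separates them; if they lie in the same quasi-component
$Q$, then $h_Q$ does. Lemma~\ref{lem:lex} gives the linear order $<$ (if there are
only finitely many maps, repeat one of them), and by Lemma~\ref{lem:joint} the weak
selection $\{x,y\}\mapsto\min\{x,y\}$ is continuous.
\end{proof}

Theorem~\ref{thm:A} shows that the countable network cannot be replaced by a network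
of cardinality $\omega_1$ in Theorem~\ref{thm:B}. In the space constructed there all
quasi-components are points. What fails is the existence of a countable family
$\mathcal K$ of clopen sets separating different quasi-components: such a family would
separate the points, and the lexicographic comparison would give a continuous weak
selection.

\begin{thebibliography}{9}

\bibitem{Kunen}
K. Kunen, \emph{Set Theory}.

\bibitem{MSY}
Koichi Motooka, Dmitri Shakhmatov, Takamitsu Yamauchi,
\emph{The existence of continuous weak selections and orderability-type properties in
products and filter spaces}, arXiv:1608.07144 (2016).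

\end{thebibliography}
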